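# Property (T) for random quotients of free products at density above 1/3

## 1. Free products, cyclically reduced words, and the density model

Throughout, $n\ge 2$, $m\ge 1$ and $0<d<1$ are fixed, and $\mathcal G=(G_1,\dots,G_n)$ is an $n$-tuple of nontrivial finitely generated groups. If $n=2$ we assume that $G_1$ or $G_2$ is not isomorphic to $\mathbb Z/2\mathbb Z$, so that $G_1*G_2$ is not virtually cyclic. Each $G_i$ has a fixed finite generating set $S_i$, and $B_i(m)\subseteq G_i$ is the ball of radius $m$ about the identity in the word metric of $S_i$.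

**Normal forms.** Every element of $F=G_1*\cdots*G_n$ is uniquely a product $g_1g_2\cdots g_k$ with $g_j\in G_{i_j}\setminus\{1\}$ and $i_j\ne i_{j+1}$. The $g_j$ are its *syllables*, $k$ is its *syllable length*, and a syllable in $G_i$ has *type* $i$. The element is *cyclically reduced of syllable length $k$* if $k\ge 2$ and $i_k\ne i_1$.

*Example.* Let $G_1=\langle a\rangle\cong\mathbb Z$ and $G_2=\langle b\rangle\cong\mathbb Z$, so $F$ is free on $a,b$. The element $a^2b^{-1}a$ has three syllables, $a^2$, $b^{-1}$, $a$. It is not cyclically reduced, since it starts and ends with type 1. Its conjugate $a^3b^{-1}$ is cyclically reduced of syllable length 2.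

For the action of $F$ on the Bass–Serre tree of the splitting, the cyclically reduced elements are loxodromic with translation length proportional to $k$, and every loxodromic element is conjugate to a cyclically reduced one. So syllable length is the natural notion of length here. From now on "length" means syllable length.

**Notation.** Put $A_i=B_i(m)\setminus\{1\}$, $\alpha_i=|A_i|\ge1$ and $A=\bigcup_iA_i$. All we use about $A_i$ is that it is a finite symmetric generating set of $G_i$ not containing $1$. So $A$ is symmetric and generates $F$. A *word* will always mean a normal form all of whose syllables lie in $A$.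

**The relators.** For $\ell\ge2$ let $C_\ell=C_\ell(m)$ be the finite set of cyclically reduced words of length $\ell$. We consider only the *admissible* $\ell$, those with $C_\ell\neq\emptyset$: the even $\ell$ if $n=2$, and all $\ell\ge2$ if $n\ge3$.

*Example.* For $G_1=G_2=\mathbb Z$, $S_i=\{1\}$, $m=1$, we have $A_1=\{a^{\pm1}\}$, $A_2=\{b^{\pm1}\}$. A cyclically reduced word alternates between $a^{\pm1}$ and $b^{\pm1}$. There are two choices for the starting type and $2^\ell$ choices of signs, so $|C_\ell|=2^{\ell+1}$ for even $\ell$.

*Example.* For three copies of $\mathbb Z/2$, each $A_i$ has one element, and $C_\ell$ is the set of closed walks of length $\ell$ in the complete graph $K_3$. Its adjacency matrix has eigenvalues $2,-1,-1$, so $|C_\ell|=2^\ell+2(-1)^\ell$. Thus $|C_2|=|C_3|=6$ and $|C_4|=18$.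

**The free product density model.** Draw $T=\lfloor|C_\ell|^d\rfloor$ elements of $C_\ell$ independently and uniformly, with replacement, let $\mathcal R$ be the set of drawn elements, and put $G=F/\langle\langle\mathcal R\rangle\rangle$. We write $G\sim\mathcal{FPD}(\mathcal G;d,m,\ell)$. This is the analogue of Gromov's density model, in which one takes $(2n-1)^{d\ell}$ random cyclically reduced words of length $\ell$ in a free group of rank $n$.

**Overwhelming probability.** A property holds *with overwhelming probability* if the probability that $G$ has it tends to $1$ as $\ell\to\infty$ through admissible values, with $\mathcal G$, the $S_i$, $m$ and $d$ fixed.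

*Example.* In the case $\mathbb Z*\mathbb Z$, fix one word $r_\ell\in C_\ell$ for each even $\ell$. It is drawn with probability at most $T/|C_\ell|\le|C_\ell|^{d-1}=2^{(\ell+1)(d-1)}\to0$. So with overwhelming probability $r_\ell$ is not among the relators.

## 2. Property (T), cocycles, and Kazhdan constants

Let $G$ be a countable group and $\pi$ a unitary representation of $G$ on a Hilbert space $\mathcal H$. We write $g\xi$ for $\pi(g)\xi$.

**Property (T).** The representation has *almost invariant vectors* if for every finite $Q\subseteq G$ and $\varepsilon>0$ there is a unit vector $\xi$ with $|q\xi-\xi|<\varepsilon$ for all $q\in Q$. The group $G$ has *Property (T)* if every unitary representation with almost invariant vectors has a nonzero invariant vector.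

*Example.* A finite group has (T). Take a unit vector $\xi$ with $|g\xi-\xi|<\frac12$ for all $g$. The average of the vectors $g\xi$ is invariant and within $\frac12$ of $\xi$, so it is not zero.

*Example.* $\mathbb Z$ does not have (T). In the translation representation on $\ell^2(\mathbb Z)$ the unit vector $k^{-1/2}\mathbf 1_{\{1,\dots,k\}}$ is moved by the generator a distance $\sqrt{2/k}\to0$, but an invariant function is constant and hence $0$.

**Cocycles.** A *cocycle* is a map $b:G\to\mathcal H$ with $b(gh)=b(g)+g\,b(h)$. A *coboundary* is a cocycle of the form $b(g)=\xi-g\xi$. This is a cocycle, because $\xi-gh\xi=(\xi-g\xi)+g(\xi-h\xi)$.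

*Example.* For the trivial representation of $\mathbb Z$ on $\mathbb C$, a cocycle is a homomorphism to $\mathbb C$, and every coboundary is $0$. So $b(k)=k$ is an unbounded cocycle that is not a coboundary.

We use the following theorem.

**(DG) Delorme–Guichardet.** A countable group has (T) if and only if every cocycle for every unitary representation is a coboundary (Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, Thm 2.12.4). Moreover, a bounded cocycle is a coboundary (ibid., Prop. 2.2.9).

So to prove (T) it is enough to show that all cocycles are bounded.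

**Kazhdan constant.** For a finite generating set $A$ of $G$,
$$\kappa(G,A)=\inf_\pi\ \inf_{|\xi|=1}\ \max_{s\in A}|\pi(s)\xi-\xi|,$$
where $\pi$ runs over the unitary representations without nonzero invariant vectors.

*Example.* For $\mathbb Z/2=\langle s\rangle$ and $A=\{s\}$, a representation without nonzero invariant vectors has $s=-1$, so $\kappa=2$.

We also use three textbook tools: the Perron–Frobenius theorem; the Chernoff bound
$$P\big(\mathrm{Bin}(M,\rho)\le(1-\eta)M\rho\big)\le e^{-\eta^2M\rho/2};$$
and matrix Bernstein.

**(MB)** (Tropp, *Found. Comput. Math.* 12 (2012), Thm 1.6) If $Z_1,\dots,Z_M$ are independent centered random $p\times q$ matrices with $\|Z_k\|\le R$ and $v=\max(\|\sum\mathbb EZ_kZ_k^*\|,\|\sum\mathbb EZ_k^*Z_k\|)$, then for $t\ge0$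
$$P\Big(\Big\|\sum_k Z_k\Big\|\ge t\Big)\le(p+q)\exp\Big(-\frac{t^2/2}{v+Rt/3}\Big).$$

*Example.* For $p=q=1$ and independent signs $Z_k=\pm1$ we have $R=1$, $v=M$, and the bound reads $P(|\sum Z_k|\ge t)\le2\exp(-\frac{t^2/2}{M+t/3})$.

## 3. Does density above 1/3 force Property (T)?

The following problem comes from Eduard Einstein, Suraj Krishna M S, MurphyKate Montee, Thomas Ng, and Markus Steenbock, "Random Quotients of Free Products", arXiv:2502.08630 (2025). Let $G\sim\mathcal{FPD}(\mathcal G;d,m,\ell)$ with $d>\frac13$. Does $G$ have Property (T) with overwhelming probability?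

Three known results frame it. If $d<\frac12$, then with overwhelming probability each $G_i$ embeds in $G$ and $G$ is hyperbolic relative to $\{G_1,\dots,G_n\}$. If $d>\frac12$, then with overwhelming probability $G$ is a finite dihedral group (groups of order 1 and 2 being counted as dihedral), so (T) holds trivially. In Gromov's density model the threshold density for (T) is unknown; it is known to be at most $\frac13$ and at least $\frac14$.

The answer is yes, with no assumption such as (T) or finiteness on the $G_i$.

**Theorem A.** If $d>\frac13$, then $G\sim\mathcal{FPD}(\mathcal G;d,m,\ell)$ has Property (T) with overwhelming probability.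

We shall prove a sharper version, Theorem B, which is stated in Section 6 once its vocabulary exists. Nothing below says that $\frac13$ is the threshold: for $d\le\frac13$ with $T=\lfloor|C_\ell|^d\rfloor$, the argument makes no statement.

## 4. Small relator sets in $\mathbb Z*\mathbb Z$

Take $G_1=\langle a\rangle$, $G_2=\langle b\rangle$ infinite cyclic and $m=1$.

With a single relator, $G$ never has (T). Its abelianization is $\mathbb Z^2$ modulo one vector, which is infinite and so maps onto $\mathbb Z$. The resulting map $G\to\mathbb Z\subset\mathbb C$ is an unbounded cocycle for the trivial representation, so (DG) rules out (T).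

Two relators can suffice. For $\ell=2$ and relators $ab$, $ab^{-1}$ we get $b=a^{-1}$ and $b=a$, hence $G\cong\mathbb Z/2$.

For $\ell=4$ take $abab^{-1}$ and $aba^{-1}b$. They say
$$bab^{-1}=a^{-1},\qquad aba^{-1}=b^{-1}.$$
Compute $aba^{-1}b^{-1}$ in two ways. The second relation gives $b^{-2}$. The first gives $a\cdot(ba^{-1}b^{-1})=a^2$. So $a^2=b^{-2}$, and this element commutes with $b$. But conjugation by $b$ sends $a^2$ to $a^{-2}$, so $a^4=1$. By the relations every element is $a^ib^j$, and $b^2=a^{-2}$ lets us take $j\in\{0,1\}$, so $|G|\le8$. The quaternion group with $a=i$, $b=j$ satisfies both relations, so $G\cong Q_8$, a finite group.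

How close to trivial can $G$ become? Map $a\mapsto\sigma_1$, $b\mapsto\sigma_2$ into $\mathbb Z/2*\mathbb Z/2=\langle\sigma_1,\sigma_2\rangle$. Every element of $C_\ell$ alternates, so it goes to $(\sigma_1\sigma_2)^{\pm\ell/2}$. Hence, whatever the relators, $G$ maps onto the dihedral group
$$\langle\sigma_1,\sigma_2\mid\sigma_1^2,\ \sigma_2^2,\ (\sigma_1\sigma_2)^{\ell/2}\rangle$$
of order $\ell$. For $\ell=2$ this is the $\mathbb Z/2$ above, and for $\ell=4$ it is the quotient of $Q_8$ by its center. This dihedral quotient will return twice. It is why a certain subgroup $\Lambda$ is only of finite index, and why the Kazhdan constant can be as small as order $1/\ell$.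

## 5. Cutting relators into triangles

**Where $1/3$ comes from.** Spectral arguments for (T) like relators of length 3. So cut each relator into three pieces of length about $\ell/3$ and regard it as a triangle $x_1x_2x_3=1$ whose sides are new generators. If $|C_\ell|$ grows like $\lambda^\ell$, there are about $\lambda^{\ell/3}$ pieces. Form the *link* graphs: for each pair of consecutive positions, join two pieces when some relator contains them there. Such a graph has about $\lambda^{\ell/3}$ vertices and about $|C_\ell|^d\approx\lambda^{d\ell}$ edges. When $d>\frac13$ there are exponentially many edges per vertex, so a random graph of this kind should have an excellent spectral gap.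

**What gap is needed.** In Section 9 each piece will be counted once for each of its two ends on one side of an inequality, and only once on the other side, with a factor $\beta=\frac1{1-\sigma}$. Here $\sigma$ bounds the second singular value of the normalized adjacency matrices of the links. The inequality gives something exactly when $2-\beta>0$, that is, when $\sigma<\frac12$.

**The obvious choice of pieces fails.** A sensible first attempt is to take *all* words of length about $\ell/3$ as pieces.

For $n=2$, with pieces of even length, this stops working at once. In a relator $y_1y_2y_3$ the types alternate, so $y_2$ starts with the same type as $y_1$. Let $\varphi=1$ on pieces starting with type 1 and $\varphi=-1$ on pieces starting with type 2. Every edge of the link joins equal values of $\varphi$. As soon as relators of both starting types are drawn, the link is disconnected, the singular value $1$ occurs twice, and $\sigma=1$.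

For $n\ge3$ the obstruction is subtler. Take three copies of $\mathbb Z/2$ and the idealized link in which each compatible pair is joined exactly once: $x\in P$ is joined to $y\in Q$ when the last type of $x$ differs from the first type of $y$. Here $P$ and $Q$ are the sets of all words of two given lengths, $|P|=p$, $|Q|=q$. By symmetry the three classes in $P$ (by last type) have size $p/3$, and the three classes in $Q$ (by first type) have size $q/3$. The degrees are $\frac23q$ on $P$ and $\frac23p$ on $Q$. So the normalized matrix is the $3\times3$ matrix $J-I$ (where $J$ is all ones) with each entry blown up to a constant $\frac p3\times\frac q3$ block, divided by $\frac23\sqrt{pq}$. An all-ones block of that size has norm $\frac13\sqrt{pq}$, so the nonzero singular values are those of $\frac12(J-I)$, namely $1,\frac12,\frac12$. Thus $\sigma=\frac12$ and $2-\beta=0$: even without random fluctuation the argument yields nothing.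

**What to do about it.** In both cases the trouble is that whether two pieces fit depends on their end types. So we fix the end types: only pieces that begin with type 1 and end with type 2 are used. Any three of them can be multiplied, the average link becomes *complete* bipartite (a rank-one matrix, $\sigma=0$), and we keep a positive proportion of all relators. The price is that such pieces might generate too small a subgroup, and we must show that they do not. They enter through the set $W$ of products of three pieces, and Lemma 2 will show that $W$ generates a subgroup of finite index.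

## 6. Words from type 1 to type 2

**The pieces.** Write $\ell=k_1+k_2+k_3$ with $|k_i-\ell/3|\le2$. If $n=2$, take all $k_i$ even and positive: write $\ell=2h$, split $h$ as evenly as possible into three integers, and double them; this works for $\ell\ge6$. If $n\ge3$, take $\ell$ large enough that all $k_i\ge6$. Let $X_i$ be the set of words of length $k_i$ with first syllable of type 1 and last syllable of type 2, put $N_i=|X_i|$, and let
$$W=X_1X_2X_3\subset F,\qquad\Lambda=\langle W\rangle\le F.$$
A product $x_1x_2x_3$ is in normal form, because type 2 meets type 1 at each junction, and it is cyclically reduced for the same reason. So $W\subset C_\ell$. By uniqueness of normal forms, $X_1\times X_2\times X_3\to W$ is a bijection.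

*Example.* For $\mathbb Z*\mathbb Z$ with $m=1$, $W$ consists of the $2^\ell$ alternating words starting with $a^{\pm1}$, which is half of $C_\ell$.

We can now state the sharper theorem. Here the number $T=T(\ell)$ of relators need not be $\lfloor|C_\ell|^d\rfloor$.

**Theorem B.** There is $K$, depending only on $(\alpha_1,\dots,\alpha_n)$, such that if $T=T(\ell)\ge K\,\ell\,|C_\ell|^{1/3}$ for all large admissible $\ell$, then with overwhelming probability the quotient $G$ of $F$ by $T$ independent uniform elements of $C_\ell$ has (T), with the following quantitative form.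

1. With overwhelming probability, $\kappa(G,A)\ge\frac1{2\ell}$.
2. Given $\varepsilon>0$ (with $\varepsilon\le2$, so that the square root below makes sense), if $K$ is large enough in terms of $\varepsilon$ also, then with overwhelming probability every unitary representation of $G$ with no nonzero vector invariant under the image of $\Lambda$ satisfies $\max_{x\in X_1\cup X_2\cup X_3}|x\xi-\xi|\ge\sqrt{2-\varepsilon}\,|\xi|$ for all $\xi$.
3. The order $1/\ell$ in part 1 cannot be improved in general: if $n=2$ and there are homomorphisms $\epsilon_i:G_i\to\mathbb Z/2$ with $\epsilon_i(A_i)=\{1\bmod2\}$ for $i=1,2$ (for example $G_1=G_2=\mathbb Z$, $S_i=\{1\}$, $m=1$), then $\kappa(G,A)\le2\sin(\pi/\ell)$ for all even $\ell\ge6$.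

The next lemma says that the pieces have the expected number and that $W$ is a positive proportion of $C_\ell$.

**Lemma 1 (counting).** There are $\lambda>1$ and $0<c<C$, depending only on $(\alpha_i)$, with $c\lambda^{\ell/3}\le N_i\le C\lambda^{\ell/3}$ and $c\lambda^\ell\le|C_\ell|\le C\lambda^\ell$ for large admissible $\ell$. Hence $|W|/|C_\ell|\ge c_0:=c^3/C>0$.

*Proof.* Let $B$ be the symmetric $n\times n$ matrix with $B_{ij}=\sqrt{\alpha_i\alpha_j}$ for $i\neq j$ and $B_{ii}=0$. A type sequence $i_1,\dots,i_k$ with consecutive types distinct is carried by $\prod_j\alpha_{i_j}$ words. For a cyclic sequence, $\prod_{j=1}^\ell\alpha_{i_j}=\prod_{j=1}^\ell B_{i_ji_{j+1}}$ with $i_{\ell+1}=i_1$, because each $\sqrt{\alpha_{i_j}}$ occurs twice. So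
$$|C_\ell|=\operatorname{tr}B^\ell .$$
For sequences from $1$ to $2$ the two end factors occur only once in the product of the $B_{i_ji_{j+1}}$, so the number of words of length $k$ from type 1 to type 2 is $\sqrt{\alpha_1\alpha_2}\,(B^{k-1})_{12}$.

Let $n\ge3$. Then $(B^2)_{ij}=\sum_{k\ne i,j}\sqrt{\alpha_i\alpha_j}\,\alpha_k>0$ for all $i,j$. By Perron–Frobenius the spectral radius $\lambda$ of $B$ is a simple eigenvalue with a positive unit eigenvector $u$, and all other eigenvalues have absolute value less than $\lambda$. Hence $\lambda^{-k}B^k\to uu^T$. Since every off-diagonal entry of $B$ is at least $1$, $\lambda\ge\frac1n\mathbf 1^TB\mathbf 1\ge n-1\ge2$. Taking traces, $|C_\ell|/\lambda^\ell\to\operatorname{tr}uu^T=1$. Also $N_i/\lambda^{k_i}$ tends to $\sqrt{\alpha_1\alpha_2}\,u_1u_2/\lambda>0$, and $\lambda^{k_i}$ differs from $\lambda^{\ell/3}$ by a factor between $\lambda^{-2}$ and $\lambda^2$. The claims follow.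

Let $n=2$ and $\lambda=\sqrt{\alpha_1\alpha_2}$. Then $|C_\ell|=2\lambda^\ell$ and $N_i=(\alpha_1\alpha_2)^{k_i/2}=\lambda^{k_i}$. Some $G_i$ is not of order 2. For this $i$ we have $\alpha_i\ge2$: if $A_i=\{s\}$, then $s=s^{-1}$ by symmetry and $G_i=\langle s\rangle\cong\mathbb Z/2$. So $\lambda\ge\sqrt2>1$.

Finally $|W|=N_1N_2N_3\ge c^3\lambda^\ell$ and $|C_\ell|\le C\lambda^\ell$. $\square$

The next lemma pays the price announced in Section 5. It shows that $\Lambda$ has finite index, and it describes the coset action precisely, which is needed for the Kazhdan constant.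

**Lemma 2 (finite index).** $[F:\Lambda]<\infty$. More precisely, in the right action of $F$ on $\Lambda\backslash F$:

- if $n\ge3$, there are at most two cosets, and all $s\in A$ act by the same permutation, whose square is trivial;
- if $n=2$, there are at most $\ell$ cosets; for each $i$ all $s\in A_i$ act by the same permutation $\sigma_i$, and $\sigma_1^2=\sigma_2^2=(\sigma_1\sigma_2)^{\ell/2}=1$.

*Proof.* Everything rests on one observation:
$$vy,\ v'y\in W\ \Longrightarrow\ \Lambda v=\Lambda y^{-1}=\Lambda v'.\tag{1}$$
Two beginnings that admit a common completion lie in the same coset.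

**Step 1: the case $n=2$.** Here $W$ is the set of *all* words of length $\ell$ with odd-numbered syllables of type 1 and even-numbered ones of type 2. For $0\le j\le\ell$, any two length-$j$ prefixes of elements of $W$ admit a common completion, so by (1) they define the same coset, which we call $q_j$. Clearly $q_0=\Lambda$. The length-$\ell$ prefixes are elements of $W\subset\Lambda$, so $q_\ell=\Lambda=q_0$. Hence we may read indices mod $\ell$. If $0\le j<\ell$ and $s\in A$ has the type of the $(j+1)$-st syllable, then a length-$j$ prefix followed by $s$ is a length-$(j+1)$ prefix, so $q_js=q_{j+1}$. Since $s^{-1}$ has the same type, also $q_js^{-1}=q_{j+1}$, that is, $q_{j+1}s=q_j$. Therefore, with indices mod $\ell$: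

- for $j$ even, $q_js=q_{j+1}$ if $s\in A_1$, and $q_js=q_{j-1}$ if $s\in A_2$;
- for $j$ odd, $q_js=q_{j-1}$ if $s\in A_1$, and $q_js=q_{j+1}$ if $s\in A_2$.

So $\{q_0,\dots,q_{\ell-1}\}$ is closed under $A=A^{-1}$, which generates $F$. The action on $\Lambda\backslash F$ is transitive, so this set is all of $\Lambda\backslash F$. The formulas do not depend on the choice of $s$ within $A_i$, which defines $\sigma_i$, and $\sigma_i^2=1$ is visible. Applying first $\sigma_1$, then $\sigma_2$ sends $q_j$ to $q_{j+2}$ for $j$ even and to $q_{j-2}$ for $j$ odd. The parity is preserved, so the $\ell/2$-th power sends $q_j$ to $q_{j\pm\ell}=q_j$.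

**Step 2: the case $n\ge3$.** First, for any types $c,e$ and any $r\ge3$ there is a word of length $r$ with first type $c$ and last type $e$: start at $c$, make arbitrary allowed steps, and choose the next-to-last type different from its predecessor and from $e$. This is possible since $n\ge3$.

Let $v,v'$ be words of the same length $j\in\{2,3\}$, both starting with type 1. Choose a type $c$ different from the last types of $v$ and $v'$, and a word $y'$ of length $k_1-j\ge3$ from type $c$ to type 2. Then $vy',v'y'\in X_1$. For any $x_2\in X_2$, $x_3\in X_3$, (1) with $y=y'x_2x_3$ gives $\Lambda v=\Lambda v'$. Call this coset $q_j$.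

Given $s\in A_a$, choose $b\notin\{1,a\}$, $g_1\in A_1$ and $g_2\in A_b$. Then $g_1g_2$ and $g_1g_2s$ are words of lengths 2 and 3 starting with type 1, so $q_2s=q_3$. This holds for every $s\in A=A^{-1}$, so $q_2s^{-1}=q_3$ too, that is, $q_3s=q_2$. Hence $\{q_2,q_3\}$ is closed under $A$ and equals $\Lambda\backslash F$, and every $s\in A$ acts by exchanging $q_2$ and $q_3$ (which may coincide). $\square$

*Examples.* Both bounds can be attained. For $\mathbb Z*\mathbb Z$ with $m=1$, $W$ dies in the dihedral quotient of order $\ell$ from Section 4, so $[F:\Lambda]\ge\ell$ and hence $[F:\Lambda]=\ell$. For three copies of $\mathbb Z/2$ and $\ell$ even, $W$ lies in the kernel of the map $F\to\mathbb Z/2$ sending each generator to $1$, so the index is $2$. For $n\ge3$ and $\ell$ odd, $\Lambda=F$: an element of $W$ fixes the coset $\Lambda$ and acts as the $\ell$-th power of the common permutation, which is that permutation itself, so there is only one coset.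

## 7. The spectral gap of a random bipartite multigraph

Let $L$ be a bipartite multigraph on $P\sqcup Q$ with $M$ edges and no isolated vertices. Let $A_L$ be its $P\times Q$ biadjacency matrix, with multiplicities, and $D_P,D_Q$ the diagonal degree matrices. Let $\sigma_2(L)$ be the second largest singular value, with multiplicity, of $\tilde A=D_P^{-1/2}A_LD_Q^{-1/2}$ (and $0$ if there is none).

*Example.* For the complete bipartite graph, $\tilde A=(pq)^{-1/2}J$ has rank one, with single nonzero singular value $1$, so $\sigma_2=0$. For two disjoint edges, $\tilde A$ is the $2\times2$ identity and $\sigma_2=1$.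

The first lemma turns a bound on $\sigma_2$ into an inequality for Hilbert space valued functions.

**Lemma 3 (Poincaré).** If $\sigma_2(L)\le\sigma<1$, then for every Hilbert space valued $\varphi$ on $P\sqcup Q$, with $\bar\varphi=\frac1{2M}\sum_z\deg(z)\varphi(z)$,
$$\sum_z\deg(z)|\varphi(z)-\bar\varphi|^2\le\frac1{1-\sigma}\sum_{\text{edges }zz'}|\varphi(z)-\varphi(z')|^2.\tag{2}$$

*Proof.* The values of $\varphi$ span a finite-dimensional space. Both sides of (2) are sums over coordinates in an orthonormal basis, so we may take $\varphi$ scalar. Let
$$\mathcal A=\begin{pmatrix}0&\tilde A\\\tilde A^T&0\end{pmatrix},\qquad D=D_P\oplus D_Q,\qquad\psi=D^{1/2}\varphi.$$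
Expanding squares,
$$\sum_{zz'}|\varphi(z)-\varphi(z')|^2=\sum_z\deg(z)|\varphi(z)|^2-2\,\mathrm{Re}\sum_{zz'}\varphi(z)\overline{\varphi(z')}=\langle(I-\mathcal A)\psi,\psi\rangle.$$
This is $\ge0$ for every $\psi$, so all eigenvalues of $\mathcal A$ are at most $1$. Taking $\varphi=\mathbf 1$ makes it $0$, so $D^{1/2}\mathbf 1$ is an eigenvector with eigenvalue $1$. The eigenvalues of $\mathcal A$ are $\pm$ the singular values of $\tilde A$, together with zeros. So the largest singular value is $1$, and since $\sigma_2(L)\le\sigma<1$, the eigenvalue $1$ is simple and all other eigenvalues are $\le\sigma$. Hence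
$$\langle(I-\mathcal A)\psi,\psi\rangle\ge(1-\sigma)\|\psi-\mathrm{proj}\,\psi\|^2,$$
where $\mathrm{proj}$ is the orthogonal projection to $\mathbb CD^{1/2}\mathbf 1$. Now $\|D^{1/2}\mathbf 1\|^2=\sum_z\deg(z)=2M$ and $\langle\psi,D^{1/2}\mathbf 1\rangle=\sum_z\deg(z)\varphi(z)=2M\bar\varphi$, so $\mathrm{proj}\,\psi=\bar\varphi D^{1/2}\mathbf 1$ and $\|\psi-\mathrm{proj}\,\psi\|^2=\sum_z\deg(z)|\varphi(z)-\bar\varphi|^2$. $\square$

The second lemma says that a random bipartite multigraph with enough edges has small $\sigma_2$.

**Lemma 4.** Let the $M$ edges be independent and uniform in $P\times Q$, with $|P|=p$, $|Q|=q$, $N=\max(p,q)$ and $0<\eta\le\frac14$. With probability at least $1-4N\exp(-0.3\,\eta^2M/N)$, there are no isolated vertices and $\sigma_2(L)\le\frac\eta{1-\eta}$.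

*Proof.* If $M=0$ the stated probability is at most $0$, so let $M\ge1$.

**Step 1: the degrees are not too small.** The degree of a vertex in $P$ is $\mathrm{Bin}(M,1/p)$. By Chernoff it is at most $(1-\eta)M/p$ with probability at most $e^{-\eta^2M/(2p)}\le e^{-\eta^2M/(2N)}$. The same holds in $Q$ with $q$ for $p$. By a union bound over $p+q\le2N$ vertices, outside an event of probability at most $2Ne^{-\eta^2M/(2N)}$, all degrees in $P$ exceed $(1-\eta)M/p$ and all degrees in $Q$ exceed $(1-\eta)M/q$.

**Step 2: the biadjacency matrix is close to its mean.** Let the $k$-th edge be $(x_k,y_k)$, let $E_{xy}$ be the matrix unit and $J$ the all-ones $p\times q$ matrix. Then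
$$A_L-\tfrac M{pq}J=\sum_{k=1}^MZ_k,\qquad Z_k=E_{x_ky_k}-\tfrac1{pq}J,$$
and the $Z_k$ are independent and centered. Since $\|J\|=\sqrt{pq}$, we have $\|Z_k\|\le1+\frac1{\sqrt{pq}}\le2$. Further,
$$\mathbb EZ_kZ_k^*=\mathbb E\,E_{x_ky_k}E_{x_ky_k}^*-\tfrac1{p^2q^2}JJ^*=\tfrac1pI-\tfrac1{p^2q^2}JJ^*,$$
so $0\le\mathbb EZ_kZ_k^*\le\frac1pI$, and in the same way $0\le\mathbb EZ_k^*Z_k\le\frac1qI$. With $r=\min(p,q)$ this gives $v\le M/r$. Take $t=\eta M/\sqrt{pq}$. Since $\sqrt{pq}\ge r$ and $\eta\le\frac14$, we get $v+\frac23t\le\frac Mr(1+\frac23\eta)\le\frac53\frac Mr$. Also $pq=rN$, so $t^2=\eta^2M^2/(rN)$. Then (MB) with $R=2$ gives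
$$P\Big(\Big\|\sum_k Z_k\Big\|\ge t\Big)\le2N\exp\Big(-\frac{\eta^2M^2}{2rN}\cdot\frac{3r}{5M}\Big)=2N\exp(-0.3\,\eta^2M/N).$$

**Step 3: conclusion.** Together the two failure events have probability at most $4N\exp(-0.3\,\eta^2M/N)$. Off both, no vertex is isolated. If $X=Y+E$ with $Y$ of rank at most one, then $|Xv|\le\|E\||v|$ on $\ker Y$, which has codimension at most one. So $\sigma_2(X)\le\|E\|$ by the min-max formula for singular values. Apply this to $X=\tilde A$ and $Y=\frac M{pq}D_P^{-1/2}JD_Q^{-1/2}$, which has rank one:
$$\sigma_2(L)\le\Big\|D_P^{-1/2}\big(A_L-\tfrac M{pq}J\big)D_Q^{-1/2}\Big\|\le\sqrt{\frac p{(1-\eta)M}}\cdot\frac{\eta M}{\sqrt{pq}}\cdot\sqrt{\frac q{(1-\eta)M}}=\frac\eta{1-\eta}.\qquad\square$$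

## 8. Three links with small second singular value

Let $r_1,\dots,r_T$ be the sampled relators and $\tau_1,\dots,\tau_M$ those lying in $W$, with repetitions. Each such relator $x_1x_2x_3$ is written $\tau=(x_1,x_2,x_3)\in X_1\times X_2\times X_3$ and is called a *triangle*. Indices are taken mod 3, and the $X_i$ are treated as formally disjoint, even if two of them contain the same words.

**The links.** $L_i$ is the bipartite multigraph on $X_{i-1}\sqcup X_i$ with one edge $\{x_{i-1},x_i\}$ for each triangle. For $x\in X_i$, $\deg(x)$ is the number of triangles containing $x$ in position $i$. This is the degree of $x$ both in $L_i$ and in $L_{i+1}$.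

*Example.* Suppose there are two triangles $(x_1,x_2,x_3)$ and $(x_1,x_2',x_3')$ with $x_2\ne x_2'$ and $x_3\neq x_3'$. Then $L_2$, restricted to the vertices that occur, is a path with center $x_1$, while $L_3$ consists of two disjoint edges $x_2x_3$ and $x_2'x_3'$. Here $\deg(x_1)=2$.

A picture, for orientation only: take a 2-complex with three vertices $v_1,v_2,v_3$, an edge from $v_i$ to $v_{i+1}$ for each $x\in X_i$, and a 2-cell for each triangle. Then $L_i$ is the link of $v_i$, with incoming edges $X_{i-1}$ and outgoing edges $X_i$.

**The good event.** $\mathcal E_\eta$ is the event that $M\ge1$, no $L_i$ has an isolated vertex, and $\sigma_2(L_i)\le\frac\eta{1-\eta}$ for $i=1,2,3$.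

The next lemma says that about $\ell|C_\ell|^{1/3}$ relators make the good event likely.

**Lemma 5.** For each $\eta\in(0,\frac14]$ there is $K=K(\eta,(\alpha_i))$ such that $P(\mathcal E_\eta)\to1$ if $T\ge K\ell|C_\ell|^{1/3}$.

*Proof.* First, many relators are triangles. $M$ is $\mathrm{Bin}(T,\rho)$ with $\rho=|W|/|C_\ell|\ge c_0$. By Chernoff with $\eta=\frac12$, $P(M<c_0T/2)\le P(M\le\rho T/2)\le e^{-\rho T/8}\le e^{-c_0T/8}\to0$.

Next, $M$ is large compared with the number of vertices. Let $N=\max N_i\le C\lambda^{\ell/3}$. If $M\ge c_0T/2$, then by Lemma 1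
$$\frac MN\ge\frac{c_0}2\cdot\frac{K\ell\,(c\lambda^\ell)^{1/3}}{C\lambda^{\ell/3}}=\frac{c_0c^{1/3}}{2C}K\ell.$$
Since $\log N=O(\ell)$ with a constant depending only on $(\alpha_i)$, we can choose $K$ so large that $0.3\,\eta^2M/N\ge2\log N$ for large $\ell$.

Finally, apply Lemma 4. Condition on the set of indices $t$ with $r_t\in W$. The triangles are then independent and uniform in $W$, which is in bijection with $X_1\times X_2\times X_3$, so the edges of $L_i$ are independent and uniform in $X_{i-1}\times X_i$. The bound of Lemma 4 increases with $N$, so we may use the present $N$ for all three links. The three links depend on each other, but a union bound does not mind: when $M\ge c_0T/2$, the conditional probability of failure is at most $3\cdot4N\cdot N^{-2}=12/N\to0$. $\square$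

## 9. From the triangles to all of $W$

Here is the mechanism. A cocycle $b$ on $G$, restricted to the pieces, satisfies one linear equation for each *triangle*. We show that on the good event these equations alone force $b(x)=\xi_i-x\xi_{i+1}$ on $X_i$, for three vectors $\xi_1,\xi_2,\xi_3$. This formula telescopes over *every* product in $W$, relator or not. So $b$ is a coboundary on the image of $\Lambda$, and finite index does the rest.

**Proposition 6.** Suppose $\mathcal E_\eta$ holds with $0<\eta\le\frac14$, and put $\beta:=\frac{1-\eta}{1-2\eta}\le\frac32$. Then $G$ has Property (T). Moreover, if a unitary representation $\mathcal H$ of $G$ has no nonzero vector invariant under the image $\bar\Lambda$ of $\Lambda$, then $\max_{x\in X_1\cup X_2\cup X_3}|x\xi-\xi|^2\ge2(2-\beta)|\xi|^2$ for all $\xi\in\mathcal H$.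

*Proof.* Let $\mathcal H$ be a unitary representation of $G$. Elements of $F$ act through $G$.

**Step 1: set up the linear algebra.** Let $\mathcal C^1$ be the Hilbert space of functions $f:X_1\sqcup X_2\sqcup X_3\to\mathcal H$ with $\|f\|^2=\sum_x\deg(x)|f(x)|^2$; all degrees are positive, since no $L_i$ has an isolated vertex. Let $Z^1\subset\mathcal C^1$ be the closed subspace of all $f$ with
$$f(x_1)+x_1f(x_2)+x_1x_2f(x_3)=0\quad\text{for all triangles }(x_1,x_2,x_3).\tag{3}$$
For a triangle, $x_1x_2x_3=1$ in $G$, so $x_1^{-1}=x_2x_3$. Applying $x_1^{-1}$ to (3) gives $f(x_2)+x_2f(x_3)+x_2x_3f(x_1)=0$. So (3) is equivalent to each of its cyclic rotations.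

Define the bounded operator $d:\mathcal H^3\to\mathcal C^1$ by $(d\xi)(x)=\xi_i-x\xi_{i+1}$ for $x\in X_i$. For a triangle, the left side of (3) for $f=d\xi$ telescopes:
$$(\xi_1-x_1\xi_2)+(x_1\xi_2-x_1x_2\xi_3)+(x_1x_2\xi_3-x_1x_2x_3\xi_1)=\xi_1-\xi_1=0.$$
So $\operatorname{im}d\subset Z^1$.

**Step 2: express $d^*$ through averages on the links.** For $f\in\mathcal C^1$ define $\varphi_i$ on the vertices of $L_i$ by $\varphi_i(x)=f(x)$ for $x\in X_i$ and $\varphi_i(y)=-y^{-1}f(y)$ for $y\in X_{i-1}$. In
$$\langle d\xi,f\rangle=\sum_i\sum_{x\in X_i}\deg(x)\langle\xi_i-x\xi_{i+1},f(x)\rangle$$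
the vector $\xi_i$ occurs in the terms from $X_i$ and in those from $X_{i-1}$. Collecting them,
$$(d^*f)_i=\sum_{x\in X_i}\deg(x)f(x)-\sum_{y\in X_{i-1}}\deg(y)\,y^{-1}f(y)=\sum_{z\in L_i}\deg(z)\varphi_i(z)=2M\bar\varphi_i.\tag{4}$$

**Step 3: compute the differences of $\varphi_i$ along edges.** Let $f\in Z^1$. For a triangle, the rotation of (3) that starts at $x_{i-1}$ reads $f(x_{i-1})+x_{i-1}f(x_i)=-x_{i-1}x_if(x_{i+1})$. Applying $x_{i-1}^{-1}$,
$$|\varphi_i(x_i)-\varphi_i(x_{i-1})|=|f(x_i)+x_{i-1}^{-1}f(x_{i-1})|=|x_if(x_{i+1})|=|f(x_{i+1})|.$$
The difference along an edge of the link is the size of $f$ on the opposite side of the triangle.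

**Step 4: apply the Poincaré inequality and sum.** Use Lemma 3 on $L_i$ with $\sigma=\frac\eta{1-\eta}$, so $\frac1{1-\sigma}=\frac{1-\eta}{1-2\eta}=\beta$. We have $\sum_z\deg(z)|\varphi_i(z)-\bar\varphi_i|^2=\sum_z\deg(z)|\varphi_i(z)|^2-2M|\bar\varphi_i|^2$, and by (4) the last term is $\frac1{2M}|(d^*f)_i|^2$. So
$$\sum_{z\in L_i}\deg(z)|\varphi_i(z)|^2-\frac1{2M}|(d^*f)_i|^2\le\beta\sum_{\text{triangles}}|f(x_{i+1})|^2.\tag{5}$$
Sum over $i=1,2,3$. Since $|\varphi_i(z)|=|f(z)|$ and each $X_j$ occurs in the two links $L_j$ and $L_{j+1}$, the first terms add up to $2\|f\|^2$. On the right, each position of each triangle is counted once, which gives $\beta\|f\|^2$. Hence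
$$\|d^*f\|^2\ge a\|f\|^2\quad(f\in Z^1),\qquad a=2M(2-\beta)\ge M>0.\tag{6}$$

**Step 5: conclude that $\operatorname{im}d=Z^1$.** The operator $dd^*$ maps $Z^1$ into $\operatorname{im}d\subset Z^1$. Restricted to the Hilbert space $Z^1$ it is self-adjoint, and $\langle dd^*f,f\rangle=\|d^*f\|^2\ge a\|f\|^2$ by (6). So it is invertible on $Z^1$, in particular onto, and $Z^1\subset\operatorname{im}d$.

**Step 6: prove (T).** Let $b:G\to\mathcal H$ be a cocycle, and set $f(x)=b(x)$, where $x\in X_i$ is read in $G$. For a triangle,
$$0=b(1)=b(x_1x_2x_3)=b(x_1)+x_1b(x_2)+x_1x_2b(x_3),$$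
so $f\in Z^1$. By Step 5 there is $\xi\in\mathcal H^3$ with $b(x)=\xi_i-x\xi_{i+1}$ for all $x\in X_i$, $i=1,2,3$. Now take *any* $w=x_1x_2x_3\in W$. The cocycle identity and the telescoping of Step 1, this time without $x_1x_2x_3=1$, give
$$b(w)=\xi_1-w\xi_1.$$
The map $g\mapsto b(g)-(\xi_1-g\xi_1)$ is a cocycle, and the set where a cocycle vanishes is a subgroup. So $b(g)=\xi_1-g\xi_1$ for all $g\in\bar\Lambda$. By Lemma 2, $G=\bigcup_{t\in R}\bar\Lambda t$ with $R$ finite. For $g\in\bar\Lambda$ and $t\in R$,
$$|b(gt)|=|b(g)+g\,b(t)|\le2|\xi_1|+\max_{t\in R}|b(t)|.$$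
So $b$ is bounded, hence a coboundary. Since $\mathcal H$ and $b$ were arbitrary, $G$ has (T) by (DG).

**Step 7: a lower bound for $d$ on $(\ker d)^\perp$.** Let $\xi\perp\ker d$. Since $d\xi\in Z^1$, Step 5 gives $f\in Z^1$ with $dd^*f=d\xi$. Then $\xi-d^*f\in\ker d$. Both $\xi$ and $d^*f$ are orthogonal to $\ker d$, so $\xi=d^*f$. By (6),
$$\|\xi\|^2=\langle d^*f,\xi\rangle=\langle f,d\xi\rangle\le\|f\|\,\|d\xi\|\le a^{-1/2}\|\xi\|\,\|d\xi\|,$$
so $\|d\xi\|^2\ge a\|\xi\|^2$.

**Step 8: the quantitative statement.** Assume that there is no nonzero $\bar\Lambda$-invariant vector. If $\xi\in\ker d$, then $\xi_i=x\xi_{i+1}$ for all $x\in X_i$. Hence $x_1x_2x_3\xi_1=\xi_1$ for every $x_1x_2x_3\in W$, so $\xi_1$ is $\bar\Lambda$-invariant and $\xi_1=0$. Then $\xi_2=\xi_3=0$ as well. So $\ker d=0$, and Step 7 applies to every element of $\mathcal H^3$. For $\xi\in\mathcal H$, applied to $(\xi,\xi,\xi)$, it gives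
$$\sum_x\deg(x)|\xi-x\xi|^2\ge3a|\xi|^2=6M(2-\beta)|\xi|^2.$$
Each triangle has three positions, so $\sum_x\deg(x)=3M$. Hence some $x$ satisfies $|\xi-x\xi|^2\ge2(2-\beta)|\xi|^2$. $\square$

**Proof of Theorem A.** Let $d>\frac13$ and $T=\lfloor|C_\ell|^d\rfloor$. By Lemma 1, $|C_\ell|$ grows exponentially in $\ell$, so $T\ge K\ell|C_\ell|^{1/3}$ for all large $\ell$, where $K=K(\frac14,(\alpha_i))$ is from Lemma 5. So $\mathcal E_{1/4}$ holds with overwhelming probability, and then $G$ has (T) by Proposition 6. $\blacksquare$

## 10. Kazhdan constants of order $1/\ell$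

**Proof of Theorem B: Property (T) and part 2.** Property (T) for $T\ge K\ell|C_\ell|^{1/3}$ is Lemma 5 with $\eta=\frac14$ together with Proposition 6. For part 2, note that $\beta=\frac{1-\eta}{1-2\eta}\to1$ as $\eta\to0$. Choose $\eta$ so small that $2(2-\beta)\ge2-\varepsilon$, and use Lemma 5 and Proposition 6 with this $\eta$.

**Proof of part 1.** Assume $\mathcal E_{1/4}$, with $\ell\ge3$ large. Then $\beta\le\frac32$ and $2(2-\beta)\ge1$. Let $\mathcal H$ be a unitary representation of $G$ without nonzero invariant vectors, $|\xi|=1$, and $\delta=\max_{s\in A}|s\xi-\xi|$. We must bound $\delta$ from below.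

**Step 1: separate the finite quotient.** Proposition 6 only handles representations without $\bar\Lambda$-invariant vectors, so we split off the part where such vectors may live. Let $N_0\trianglelefteq G$ be the kernel of the right action of $G$ on $\bar\Lambda\backslash G$. It fixes the coset $\bar\Lambda$, so $N_0\le\bar\Lambda$. The $F$-set $\bar\Lambda\backslash G$ is a quotient of $\Lambda\backslash F$, so the relations of Lemma 2 between the permutations given by elements of $A$ hold on it too. As $G/N_0$ acts faithfully on this finite set, $G/N_0$ is finite, and these relations hold in $G/N_0$.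

Write $\xi=\xi'+\xi''$ with $\xi'\in\mathcal H^{N_0}$ and $\xi''\in(\mathcal H^{N_0})^\perp$. Both subspaces are $G$-invariant, because $N_0$ is normal. So $|s\xi-\xi|^2=|s\xi'-\xi'|^2+|s\xi''-\xi''|^2$, and hence $|s\xi'-\xi'|\le\delta$ and $|s\xi''-\xi''|\le\delta$ for $s\in A$.

**Step 2: bound $\xi''$ by Proposition 6.** A $\bar\Lambda$-invariant vector is $N_0$-invariant, so $(\mathcal H^{N_0})^\perp$ contains no nonzero $\bar\Lambda$-invariant vector. By Proposition 6, applied to this representation, some $x\in X_i$ has $|x\xi''-\xi''|\ge|\xi''|$. Since $x$ is a product of $k_i\le\ell/3+2\le\ell$ elements of $A$, the triangle inequality gives $|x\xi''-\xi''|\le\ell\delta$. So $|\xi''|\le\ell\delta$.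

**Step 3: bound $\xi'$ by the structure of $G/N_0$.** The group $G/N_0$ acts on $\mathcal H^{N_0}$ without nonzero invariant vectors.

If $n\ge3$, by Lemma 2 all $s\in A$ have the same image in $G/N_0$, of order at most 2, and this image generates $G/N_0$. It acts on $\mathcal H^{N_0}$ as an operator with square $1$ and no nonzero fixed vector, that is, as $-1$. So $2|\xi'|=|s\xi'-\xi'|\le\delta$, and $|\xi'|\le\frac\delta2\le\frac\ell2\delta$.

If $n=2$, by Lemma 2 $G/N_0$ is generated by the images $\sigma_1,\sigma_2$ of $A_1,A_2$, with $\sigma_i^2=(\sigma_1\sigma_2)^{\ell/2}=1$. Every element is an alternating product of the $\sigma_i$. An alternating product of length $\ell$ is $1$, so lengths up to $\ell$ suffice. If $u$ is alternating of length $L\le\ell$, complete it to an alternating product $uv=1$ of length $\ell$; then $u=v^{-1}$ is alternating of length $\ell-L$. Hence every element is a product of at most $\ell/2$ of the $\sigma_i$, and $|g\xi'-\xi'|\le\frac\ell2\delta$ for all $g\in G/N_0$. The average of $g\xi'$ over the finite group $G/N_0$ is invariant, hence $0$. So $|\xi'|\le\frac\ell2\delta$.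

**Step 4: combine.** In both cases $1=|\xi'|^2+|\xi''|^2\le\frac54\ell^2\delta^2$, so $\delta\ge\frac2{\sqrt5\,\ell}\ge\frac1{2\ell}$. Since $\xi$ and $\mathcal H$ were arbitrary, $\kappa(G,A)\ge\frac1{2\ell}$.

This gives a second way to see (T), without (DG): a representation with almost invariant vectors has a unit vector $\xi$ with $\max_{s\in A}|s\xi-\xi|<\frac1{2\ell}$, so by part 1 it must have a nonzero invariant vector.

**Proof of part 3.** The purpose is to exhibit one representation with a vector that is moved very little. The $\epsilon_i$ induce a homomorphism $F\to\mathbb Z/2*\mathbb Z/2=\langle\sigma_1,\sigma_2\rangle$ sending every $s\in A_i$ to $\sigma_i$. As $n=2$, elements of $C_\ell$ alternate and go to $(\sigma_1\sigma_2)^{\pm\ell/2}$. So, whatever relators were drawn, $G$ surjects onto the dihedral group $\langle\sigma_1,\sigma_2\mid\sigma_i^2,(\sigma_1\sigma_2)^{\ell/2}\rangle$ of order $\ell$.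

Let this group act on $\mathbb R^2$, complexified, with $\sigma_1,\sigma_2$ the reflections in two lines at angle $2\pi/\ell$. The product $\sigma_1\sigma_2$ is a rotation by $\pm4\pi/\ell$, and its $\ell/2$-th power is $1$, so this is a representation. For $\ell\ge6$ the angle $4\pi/\ell$ is not in $2\pi\mathbb Z$. The eigenvalues $e^{\pm4\pi i/\ell}$ of the rotation are then different from $1$, and there is no nonzero invariant vector. The unit vector bisecting the angle of the two lines makes an angle $\pi/\ell$ with each. Each reflection turns it by $2\pi/\ell$, so it moves it a distance $2\sin(\pi/\ell)$. Every $s\in A$ acts as $\sigma_1$ or $\sigma_2$. Hence $\kappa(G,A)\le2\sin(\pi/\ell)$. $\blacksquare$
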